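\title{Property A does not imply finite decomposition complexity}

\begin{abstract}
We construct a connected graph of maximum degree at most $81$ that has property A and does not have finite decomposition complexity. Its balls of radius $r$ have at most $e^{\sqrt r}$ vertices for large $r$, which gives property A; more generally, the growth can be made smaller than any prescribed superpolynomial function. The graph also fails straight finite decomposition complexity, asymptotic property C and weak finite decomposition complexity. It is assembled from triangulated tori of large dimension by an iterated blow-up that bounds the degrees while lifting a skeleton, and the obstruction to decomposing it is the top mod $2$ homology of the torus.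
\end{abstract}

\section{Introduction}\label{sec:intro}

Property A and finite decomposition complexity are two ways of saying that a metric space can be cut into bounded parts whose interaction at a given scale is under control. The second implies the first. We show that the converse fails.

\subsection{The question}

All metric spaces are discrete, $B(x;r)$ is the closed ball, and a connected graph is regarded as its vertex set with the path metric. A space $X$ has \emph{bounded geometry} if $\sup_{x\in X}|B(x;r)|<\infty$ for every $r>0$. Two subsets $A,A'$ are \emph{$r$-disjoint} if $d(A,A')>r$, where $d(A,A')$ is the infimum of the distances between their points (and is $\infty$ if one of them is empty).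

\begin{definition}\label{def:A}
A metric space $X$ of bounded geometry has \emph{property A} if for all $R>0$ and $\epsilon>0$ there are $S>0$ and finite nonempty sets $A_x\subseteq B(x;S)\times\mathbb N$ $(x\in X)$ such that
\[
\frac{|A_x\,\triangle\,A_y|}{|A_x\cap A_y|}<\epsilon\qquad\text{whenever } d(x,y)\le R .
\]
\end{definition}

The set $A_x$ is a window of bounded radius around $x$, the factor $\mathbb N$ lets points carry integer weights, and the windows of nearby points must almost coincide. In $\mathbb Z$, intervals work: for $A_x=[x-S,x+S]\times\{1\}$ the ratio is at most $2R/(2S+1-R)$.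

A \emph{metric family} is a collection of metric spaces (the empty space is allowed as a member). It is \emph{bounded} if the diameters of its members are uniformly bounded. For an integer $m\ge1$ and $r>0$, a family $\mathcal X$ is \emph{$(m,r)$-decomposable over} a family $\mathcal Y$ if every $Z\in\mathcal X$ can be written as $Z=Z_1\cup\dots\cup Z_m$, where each $Z_i$ is a disjoint union of pairwise $r$-disjoint subspaces that belong to $\mathcal Y$. We call these subspaces the \emph{pieces} and the index $i$ the \emph{color} of a piece. For $m=2$ we say \emph{$r$-decomposable}.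

\begin{definition}[Guentner, Tessera and Yu \cite{GTY}]\label{def:FDC}
Let $\mathfrak D$ be the smallest collection of metric families that contains all bounded families and has the following closure property: if for every $r>0$ the family $\mathcal X$ is $r$-decomposable over some $\mathcal Y\in\mathfrak D$, then $\mathcal X\in\mathfrak D$. A metric space $X$ has \emph{finite decomposition complexity} (FDC) if $\{X\}\in\mathfrak D$.
\end{definition}

One may read this as a game. An opponent names a scale $r$; we cut every current piece into two colors of $r$-disjoint smaller pieces; the opponent names a new scale; and we want to reach uniformly bounded pieces.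

\begin{example}\label{ex:ZD}
The lattice $\mathbb Z^D$ with the $\ell^1$-metric has FDC. Let $\mathcal Y_j(w)$ be the family of sets $J_1\times\dots\times J_j\times\mathbb Z^{D-j}$ with the $J_i$ intervals of length at most $w$. Cut the $j$-th coordinate into consecutive blocks of $\lceil r\rceil$ integers and color the blocks alternately: this $r$-decomposes $\mathcal Y_{j-1}(w)$ over $\mathcal Y_j(\max\{w,r\})$. Since $\mathcal Y_D(w)$ is bounded, downward induction on $j$ puts every $\mathcal Y_j(w)$ in $\mathfrak D$, and $\mathcal Y_0(w)=\{\mathbb Z^D\}$.
\end{example}

Guentner, Tessera and Yu \cite{GTY} showed that FDC implies property A. White and Willett \cite{WW} state the converse as an open problem: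
\begin{quote}
\emph{Does every bounded geometry metric space with property A have finite decomposition complexity?}
\end{quote}

\subsection{Results}

\begin{theorem}\label{thm:A}
There is a bounded geometry metric space $\Gamma$, namely a connected graph of maximum degree at most $81$, that has property A and does not have FDC.
\end{theorem}

The construction gives more. We need three relatives of FDC.
\begin{itemize}
\item $X$ has \emph{straight FDC} if for every sequence $R_1\le R_2\le\cdots$ of positive numbers there are $n$ and families $\{X\}=\mathcal Y_0,\mathcal Y_1,\dots,\mathcal Y_n$ with $\mathcal Y_{k-1}$ $R_k$-decomposable over $\mathcal Y_k$ for $1\le k\le n$ and $\mathcal Y_n$ bounded. This is the game above with all scales announced in advance.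
\item $X$ has \emph{asymptotic property C} if for every such sequence there are $n$ and bounded families $\mathcal U_1,\dots,\mathcal U_n$ of subsets of $X$ that together cover $X$, such that the members of $\mathcal U_k$ are pairwise $R_k$-disjoint.
\item $X$ has \emph{weak FDC} if $\{X\}\in\mathfrak D_w$, where $\mathfrak D_w$ is the smallest collection of metric families that contains all bounded families and has the following closure property: if there is an $m$ such that for every $r>0$ the family $\mathcal X$ is $(m,r)$-decomposable over some $\mathcal Y\in\mathfrak D_w$, then $\mathcal X\in\mathfrak D_w$. Taking $m=2$ shows that $\mathfrak D_w$ has the closure property of $\mathfrak D$, so $\mathfrak D\subseteq\mathfrak D_w$.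
\end{itemize}

\begin{theorem}\label{thm:B}
Let $\varphi:\mathbb N\to[1,\infty)$ satisfy $\log\varphi(r)/\log r\to\infty$. There is a connected graph $\Gamma$ of maximum degree at most $81$ such that:
\begin{enumerate}
\item[(1)] $\sup_x|B(x;r)|\le\varphi(r)$ for all large integers $r$, and $\Gamma$ has property A;
\item[(2)] there is a sequence $R_1\le R_2\le\cdots$ for which there are no $n$ and families $\{\Gamma\}=\mathcal Y_0,\mathcal Y_1,\dots,\mathcal Y_n$ with $\mathcal Y_{k-1}$ $R_k$-decomposable over $\mathcal Y_k$ $(1\le k\le n)$ and $\mathcal Y_n$ bounded; that is, $\Gamma$ fails straight FDC, and hence it fails FDC and asymptotic property C;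
\item[(3)] $\{\Gamma\}\notin\mathfrak D_w$.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:A} is the case $\varphi(r)=e^{\sqrt r}$. The function $\min\{\varphi,e^{\sqrt r}\}$ again satisfies the hypothesis, so we assume from now on that $\varphi(r)\le e^{\sqrt r}$.

\subsection{Which answer to expect}

Slow growth gives property A by a soft argument (Lemma~\ref{lem:propA}), so the task is to find a slowly growing space that cannot be decomposed. The natural obstruction is dimension. After $n$ rounds of the game, each piece carries one of $2^n$ color words, and suitably thickened pieces with the same word do not meet. So $n$ rounds produce a cover of multiplicity at most $2^n$, and a large torus of dimension $2^n$ has no such cover by small sets (Proposition~\ref{prop:onescale}). A space that contains large tori of all dimensions therefore fails FDC, but it cannot have bounded geometry.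

To restore bounded geometry one can let the dimensions appear one after another at larger and larger scales. The obvious way to do so fails. Let $G=\bigoplus_{i\ge1}\mathbb Z$ with $d(x,y)=\sum_i u_i|x_i-y_i|$, where $1\le u_i\to\infty$. This space has bounded geometry and contains lattices of every rank. Given $r$, the cosets of the subgroup supported on $\{i:u_i\le r\}$ are pairwise $r$-disjoint, and they form a family in $\mathfrak D$ by the argument of Example~\ref{ex:ZD}. So $G$ has FDC: the first round discards all directions that are not yet visible at scale $r$. Since bounded geometry limits what is visible at any given scale, this example suggests that high dimension is never an obstruction and that the answer is yes.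

In our graph the dimension also grows with the scale, and this keeps the growth low, but the hidden directions cannot be discarded. There are scales $u_1<u_2<\cdots$, fixed once and for all, and towers of simplicial maps $K_1\to K_2\to\dots\to K_N$ ending in a torus, such that $K_1$ has bounded degree, $K_1$ approximates $K_i$ at scale $u_i$, and the $2^i$-skeleton of $K_{i+1}$ lifts to $K_i$. The higher cells do not lift. They are supplied by the decomposition itself: a cover of multiplicity at most $2^i$ has no homology in degrees $\ge 2^i$, so the lifted boundaries of the missing cells can be filled.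

Section~\ref{sec:tools} recalls the topological tools. Section~\ref{sec:towers} turns a decomposition into a decreasing sequence of simplicial complexes. Section~\ref{sec:torus} treats the torus and works out the argument for one and for two scales. Section~\ref{sec:blowup} constructs the blow-up, Section~\ref{sec:graph} builds $\Gamma$ and proves part (1), and Sections~\ref{sec:obstruction} and~\ref{sec:proof} prove parts (2) and (3).

\section{Simplicial tools}\label{sec:tools}

A simplicial complex $K$ is a set of nonempty finite sets, the simplices, closed under passing to nonempty subsets. We write $V(K)$ for its vertex set, $|K|$ for its geometric realization, $K^{(\ell)}$ for its $\ell$-skeleton, and $K|_B$ for the full subcomplex of simplices contained in a set $B$. For a finite nonempty set $A$, $\langle A\rangle$ is the complex of all nonempty subsets of $A$. If $K$ is connected, $d_K$ is the path metric of its $1$-skeleton, the degree of a vertex is its number of neighbors, and $b_K(r)=\sup_v|B(v;r)|$. Simplicial maps are $1$-Lipschitz for these metrics.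

Chains and homology are simplicial with coefficients in $\mathbb F_2$, so $C_j(K)$ has the $j$-simplices as a basis. A simplicial map $\theta$ induces the chain map $\theta_\#$ that sends $\sigma$ to $\theta(\sigma)$ if $\theta$ is injective on $\sigma$ and to $0$ otherwise. A chain map is \emph{augmentation preserving} if it preserves the sum of the coefficients of $0$-chains. A complex is \emph{acyclic} if it is nonempty and its reduced homology vanishes; contractible complexes are acyclic. The \emph{order complex} $\Delta(\mathcal P)$ of a finite poset has the nonempty totally ordered subsets as simplices; for the poset of simplices of $K$ it is the barycentric subdivision of $K$. We use four textbook facts.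

\begin{itemize}
\item \emph{Contiguity.} If $\theta,\theta':K\to K'$ are simplicial and $\theta(\sigma)\cup\theta'(\sigma)$ is a simplex for every $\sigma\in K$, then $\theta$ and $\theta'$ are homotopic.
\item \emph{Comparable poset maps.} If $h,h':\mathcal P\to\mathcal P'$ are order preserving and $h(x)\le h'(x)$ for all $x$, then the induced maps of order complexes are homotopic.
\item \emph{Nerve lemma.} If a finite complex is the union of nonempty subcomplexes $C_a$ all of whose nonempty finite intersections are contractible, then it is homotopy equivalent to the nerve of $(C_a)$, the complex whose simplices are the sets of indices $a$ for which the $C_a$ have a common point.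
\item \emph{Acyclic carriers.} Let $\Phi$ assign to each simplex $\sigma\in K$ an acyclic subcomplex $\Phi(\sigma)$ of $K'$, with $\Phi(\tau)\subseteq\Phi(\sigma)$ for $\tau\subseteq\sigma$. Then there is an augmentation-preserving chain map $f:C_*(K)\to C_*(K')$ with $f(\sigma)\in C_*(\Phi(\sigma))$ for all $\sigma$, and any two such maps are chain homotopic.
\end{itemize}

\section{From decompositions to simplicial complexes}\label{sec:towers}

\subsection{Chains of decompositions}

The collections $\mathfrak D$ and $\mathfrak D_w$ are defined by closure properties, which are awkward to refute directly. We first replace them by finite data. A \emph{chain} for a family $\mathcal X$ with parameters $(m_k,r_k)_{1\le k\le n}$, $n\ge0$, is a sequence of families $\mathcal X=\mathcal Y_0,\dots,\mathcal Y_n$ with $\mathcal Y_{k-1}$ $(m_k,r_k)$-decomposable over $\mathcal Y_k$ and $\mathcal Y_n$ bounded. In weak FDC the number of colors $m_k$ is fixed before the scale $r_k$, so the opponent may let $r_k$ depend on $m_1,\dots,m_k$.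

\begin{lemma}\label{lem:unwind}
\begin{enumerate}
\item[(a)] Let $r$ assign a positive number $r(m_1,\dots,m_k)$ to every nonempty finite sequence of positive integers. Every $\mathcal X\in\mathfrak D_w$ has a chain with parameters $(m_k,r(m_1,\dots,m_k))_{1\le k\le n}$ for some $n\ge0$ and $m_1,\dots,m_n\ge1$.
\item[(b)] A space with FDC has straight FDC.
\item[(c)] A space with asymptotic property C has straight FDC.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\mathfrak E$ be the collection of families for which the conclusion holds for every function $r$. It contains the bounded families ($n=0$). Suppose that $m$ is such that $\mathcal X$ is $(m,t)$-decomposable over a member of $\mathfrak E$ for every $t>0$. Given $r$, choose such a member $\mathcal Y_1$ for $t=r(m)$, and take a chain for $\mathcal Y_1$ and the function $r'(m_2,\dots,m_k)=r(m,m_2,\dots,m_k)$. Prepending $\mathcal X$ and $m_1=m$ gives a chain for $\mathcal X$ and $r$. So $\mathfrak E$ has the closure property of $\mathfrak D_w$, and $\mathfrak D_w\subseteq\mathfrak E$ by minimality.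

(b) Let $\mathfrak E$ be the collection of families that have, for every sequence $R_1\le R_2\le\cdots$, a chain with parameters $(2,R_k)_{1\le k\le n}$ for some $n$. It contains the bounded families. If $\mathcal X$ is $t$-decomposable over a member of $\mathfrak E$ for every $t$, choose such a member for $t=R_1$, take a chain for it and the sequence $R_2\le R_3\le\cdots$, and prepend $\mathcal X$. So $\mathfrak D\subseteq\mathfrak E$.

(c) Given $(R_k)$, let $\mathcal U_1,\dots,\mathcal U_n$ be as in the definition, and let $Z_k$ be the set of points of $X$ not covered by $\mathcal U_1\cup\dots\cup\mathcal U_k$; thus $Z_0=X$ and $Z_n=\emptyset$. Let $\mathcal Y_k$ consist of $Z_k$ and all subsets of members of $\mathcal U_1\cup\dots\cup\mathcal U_k$ (so $\mathcal Y_0=\{X\}$). A subset of a member is left as it is. The set $Z_{k-1}$ is the union of the pairwise $R_k$-disjoint sets $Z_{k-1}\cap U$, $U\in\mathcal U_k$ (first color), and of $Z_k$ (second color). So $\mathcal Y_{k-1}$ is $R_k$-decomposable over $\mathcal Y_k$, and $\mathcal Y_n$ is bounded.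
\end{proof}

\subsection{Towers}

Applied to a finite subspace, a chain becomes a finite tree of colored pieces.

\begin{definition}\label{def:tower}
A \emph{tower} on a finite nonempty metric space $X$ with parameters $(m_k,r_k)_{1\le k\le n}$ consists of finite families $(P_a)_{a\in I_k}$, $0\le k\le n$, of nonempty subsets of $X$, with $I_0=\{*\}$ and $P_*=X$, together with parent maps $I_k\to I_{k-1}$ and color maps $I_k\to\{1,\dots,m_k\}$ for $k\ge1$, such that every $P_b$ with $b\in I_{k-1}$ is the union of the $P_a$ with parent $b$, and $d(P_a,P_{a'})>r_k$ for distinct $a,a'\in I_k$ with the same parent and the same color. The tower has \emph{mesh at most $S$} if $\operatorname{diam}P_a\le S$ for all $a\in I_n$. We put $c_0=1$ and $c_k=m_1\cdots m_k$.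
\end{definition}

\begin{lemma}\label{lem:chaintower}
Let $\{\Gamma\}=\mathcal Y_0,\dots,\mathcal Y_n$ be a chain with parameters $(m_k,r_k)$, let $S$ bound the diameters of the members of $\mathcal Y_n$, and let $X\subseteq\Gamma$ be a finite nonempty subspace. Then $X$ carries a tower with the same parameters and mesh at most $S$.
\end{lemma}

\begin{proof}
Decompose $\Gamma$ over $\mathcal Y_1$, then each piece over $\mathcal Y_2$, and so on; this gives nested pieces with parents and colors. Intersect all pieces with $X$ and discard the empty intersections. Pieces with the same parent and color are disjoint, so only finitely many of them meet $X$. Intersecting with $X$ does not decrease distances between pieces and does not increase diameters.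
\end{proof}

The \emph{color word} of $a\in I_k$ lists the colors of its ancestors at levels $1,\dots,k$, with $a$ itself at level $k$. There are at most $c_k$ color words at level $k$.

\begin{remark}\label{rem:halving}
With two colors per round, all $2^n$ words can be put to use. If $X$ is covered by $2^n$ families, each with pairwise $r_n$-disjoint members, split the set of families into halves $n-1$ times, with one piece of each color, and separate the members of the last two families in round $n$. This is a tower with parameters $(2,r_k)$ for arbitrary $r_1,\dots,r_{n-1}$. It is the reason why the dimensions in our construction double from one scale to the next.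
\end{remark}

\subsection{The complexes of a tower}

The pieces of level $k$ cover $X$, but a small set may straddle several of them. We thicken the pieces so that small sets fit inside one. Some care is needed: two pieces with the same color word but different parents are only separated at the scale of an earlier level, which may be much smaller than the thickening at level $k$. The remedy is to thicken each piece only inside the thickening of its parent.

Fix a tower and positive numbers $v_1,\dots,v_n$, and put $e_0=0$, $e_k=v_1+\dots+v_k$. Let $P_*^+=X$, and for $a\in I_k$ with parent $b$ let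
\[
P_a^+=\{x\in P_b^+ : d(x,P_a)\le e_k\}.
\]
By induction $P_a\subseteq P_b\subseteq P_b^+$, so $P_a\subseteq P_a^+$. Let $\Sigma_k$ be the complex of nonempty subsets of $X$ contained in $P_a^+$ for some $a\in I_k$. Then $\langle X\rangle=\Sigma_0\supseteq\Sigma_1\supseteq\dots\supseteq\Sigma_n$.

\begin{lemma}\label{lem:sigma}
Suppose that $r_k\ge2e_k$ for $1\le k\le n$ and that the tower has mesh at most $S$. Let $B\subseteq X$.
\begin{enumerate}
\item[(a)] If $1\le k\le n$ and $\operatorname{diam}B\le v_k$, then $\Sigma_{k-1}|_B=\Sigma_k|_B$.
\item[(b)] For $0\le k\le n$, $H_j(\Sigma_k|_B)=0$ for all $j\ge c_k$.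
\item[(c)] Every simplex of $\Sigma_n$ has diameter at most $S+2e_n$.
\end{enumerate}
\end{lemma}

Part (a) says that round $k$ does not cut sets of diameter at most $v_k$. Part (b) holds for every $B$, small or large; we use it for small $B$ to fill cycles locally, and for $B=X$ to kill the top homology of a torus.

\begin{proof}
(a) Let $s\in\Sigma_{k-1}|_B$, say $s\subseteq P_b^+$ with $b\in I_{k-1}$. Pick $x\in s$, a point $z\in P_b$ with $d(x,z)\le e_{k-1}$, and a child $a$ of $b$ with $z\in P_a$. Every point of $s$ lies in $P_b^+$ and within $v_k+e_{k-1}=e_k$ of $z$, so $s\subseteq P_a^+$.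

(b) We claim that $P_a^+\cap P_{a'}^+=\emptyset$ if $a\ne a'$ in $I_k$ have the same color word, and argue by induction on $k$; for $k=0$ there is nothing to prove. If the parents $b,b'$ differ, they have the same color word, so $P_b^+\cap P_{b'}^+=\emptyset$, and $P_a^+\subseteq P_b^+$, $P_{a'}^+\subseteq P_{b'}^+$. If the parents agree, a common point would give $d(P_a,P_{a'})\le2e_k\le r_k$, contrary to the definition of a tower. This is the only use of $r_k\ge2e_k$.

Now $\Sigma_k|_B$ is the union of the full simplices $\langle P_a^+\cap B\rangle$ over those $a\in I_k$ with $P_a^+\cap B\ne\emptyset$. An intersection of such simplices is empty or a full simplex, so $\Sigma_k|_B$ is homotopy equivalent to the nerve. By the claim, the indices spanning a simplex of the nerve have distinct color words, so the nerve has dimension at most $c_k-1$.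

(c) Each point of $P_a^+$, $a\in I_n$, is within $e_n$ of $P_a$.
\end{proof}

\section{The torus, at one and at two scales}\label{sec:torus}

\subsection{The triangulated torus}

The \emph{Freudenthal triangulation} of $\mathbb R^D$ cuts each unit cube into $D!$ simplices according to the order of the coordinates. Its vertex set is $\mathbb Z^D$, and its simplices are spanned by the chains $x_0<x_1<\dots<x_k$ in the coordinatewise order with $x_k\le x_0+(1,\dots,1)$. It is invariant under translation by $\mathbb Z^D$, and its simplices have diameter at most $1$ in the sup norm. For $L\ge3$ let $T_{D,L}$ be the complex on $(\mathbb Z/L)^D$ whose simplices are the reductions mod $L$ of vertex sets of Freudenthal simplices. The \emph{sup distance} of two points of $(\mathbb Z/L)^D$ is the least sup norm of a difference of lifts to $\mathbb Z^D$.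

\begin{lemma}\label{lem:freudenthal}
Let $T=T_{D,L}$ with $L\ge3$. Then $T$ is connected, mapping each simplex affinely to a Freudenthal simplex above it defines a homeomorphism $|T|\to\mathbb R^D/L\mathbb Z^D$, all degrees equal $2^{D+1}-2$, the metric $d_T$ is at least the sup distance, and $b_T(r)\le(2r+1)^D$ for integers $r\ge0$.
\end{lemma}

\begin{proof}
Reduction mod $L$ is injective on the lattice points of a cube $x+[-1,1]^D$, because $L\ge3$. Hence the vertices of a Freudenthal simplex stay distinct. If two Freudenthal simplices have the same reduced vertex set, translate one by an element of $L\mathbb Z^D$ so that they share a vertex $x$; both then lie in $x+[-1,1]^D$, so they coincide. Thus simplices of $T$ correspond bijectively to $L\mathbb Z^D$-orbits of Freudenthal simplices. Since the open Freudenthal simplices partition $\mathbb R^D$ and each injects into the quotient, the map $|T|\to\mathbb R^D/L\mathbb Z^D$ is a continuous bijection of compact Hausdorff spaces. The neighbors of a vertex differ from it by the nonzero elements of $\{0,1\}^D$ and of $\{0,-1\}^D$; this gives connectedness, the degree and the comparison of metrics. A vertex within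 distance $r$ of $v$ has a lift within sup norm $r$ of a fixed lift of $v$, which bounds $b_T(r)$.
\end{proof}

All our contradictions come from the next lemma. It says that a large torus cannot be factored, even at the level of chains, through a complex with small simplices and no $D$-dimensional homology.

\begin{lemma}\label{lem:torus}
Let $T=T_{D,L}$, let $X$ be a finite metric space, $\varpi:X\to V(T)$ a $1$-Lipschitz map, and $\Sigma$ a complex with vertices in $X$ whose simplices have diameter at most $S'$, where $S'\ge1$. Suppose that $H_D(\Sigma)=0$ and that there is an augmentation-preserving chain map $\Psi:C_*(T)\to C_*(\Sigma)$ with $\Psi(\sigma)\in C_*(\Sigma|_{\varpi^{-1}(\sigma)})$ for all $\sigma\in T$. Then $L\le3S'$.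
\end{lemma}

\begin{proof}
Let $\mathcal R$ be the complex of all nonempty subsets of $V(T)$ of $d_T$-diameter at most $S'$. As $S'\ge1$, there is an inclusion $\iota:T\to\mathcal R$. We show that $\iota_*$ vanishes on $H_D(T)$, and that $\iota_*$ is injective if $L>3S'$. Since $H_D(T)=H_D(\mathbb R^D/L\mathbb Z^D)=\mathbb F_2\ne0$, the lemma follows.

\emph{Vanishing.} Since $\varpi$ is $1$-Lipschitz, it is a simplicial map $\Sigma\to\mathcal R$. The chain map $G=\varpi_\#\Psi$ preserves augmentation and sends $\sigma\in T$ to a chain on subsets of $\sigma$. So $G$ takes values in $C_*(T)$, and both $G$ and the identity are carried by $\sigma\mapsto\langle\sigma\rangle$. By acyclic carriers they are chain homotopic. Hence $\iota_*=\iota_*G_*=\varpi_*\Psi_*$, which factors through $H_D(\Sigma)=0$.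

\emph{Injectivity.} Let $L>3S'$. We extend the homeomorphism of Lemma~\ref{lem:freudenthal} to a continuous map $h:|\mathcal R|\to\mathbb R^D/L\mathbb Z^D$; then $h_*\iota_*$ is an isomorphism and $\iota_*$ is injective. The torus is not convex, so we extend affinely upstairs. Let $A\in\mathcal R$; its points are pairwise at sup distance at most $S'$. A \emph{short lift} of $A$ is a choice of a lift $\tilde a\in\mathbb Z^D$ of each $a\in A$ with $\|\tilde a-\tilde a'\|_\infty\le S'$ for all $a,a'$.

Short lifts exist. Lift one point $a\in A$, and lift every other point to a point within $S'$ of $\tilde a$. For $a',a''\in A$ the vector $\tilde a'-\tilde a''$ has norm at most $2S'$ and is congruent mod $L$ to a vector of norm at most $S'$. The difference of these two vectors lies in $L\mathbb Z^D$ and has norm at most $3S'<L$, so it is zero, and $\|\tilde a'-\tilde a''\|_\infty\le S'$. Short lifts are unique up to translation by $L\mathbb Z^D$: once $\tilde a$ is chosen, two lifts of $a'$ within $S'$ of it differ by an element of $L\mathbb Z^D$ of norm at most $2S'<L$. Finally, a short lift of $A$ restricts to short lifts of the faces of $A$.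

Define $h$ on the closed simplex $|\langle A\rangle|$ as the affine map to $\mathbb R^D$ given by a short lift, followed by the quotient map. By uniqueness this does not depend on the lift, and by the last property these maps agree on common faces; so $h$ is well defined and continuous on the finite complex $|\mathcal R|$. For $\sigma\in T$ the vertex set of a Freudenthal simplex above $\sigma$ is a short lift, since $1\le S'$. So $h$ restricts to the homeomorphism on $|T|$.
\end{proof}

\subsection{One scale}

\begin{proposition}\label{prop:onescale}
Let $n\ge1$. If $V(T_{D,L})$ carries a tower of mesh at most $S$ with parameters $(m_k,r_k)_{1\le k\le n}$, where $r_k\ge2k$ and $c_n\le D$, then $L\le3(S+2n)$.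
\end{proposition}

\begin{proof}
Take $v_k=1$, so $e_k=k$. A simplex $\sigma$ of $T=T_{D,L}$ has diameter at most $1$, so $\sigma\in\Sigma_0|_\sigma=\dots=\Sigma_n|_\sigma$ by Lemma~\ref{lem:sigma}(a). Thus $T\subseteq\Sigma_n$. Also $H_D(\Sigma_n)=0$ by Lemma~\ref{lem:sigma}(b). Apply Lemma~\ref{lem:torus} with $\varpi$ the identity, $\Psi$ the inclusion, and $S'=S+2n$.
\end{proof}

For instance, color the vertices of $T_{2,L}$ with two colors and let the pieces be the classes of the equivalence relation generated by ``same color and distance at most $2$''. This is a tower with parameters $(2,2)$, the nerve is a graph, and the conclusion is that some class has diameter at least $L/3-2$.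

By Lemma~\ref{lem:chaintower} and Proposition~\ref{prop:onescale} with $D=2^n$ and $L$ large, a space that contains all $T_{D,L}$ isometrically has no chain with parameters $(2,2k)$. But the degrees $2^{D+1}-2$ are unbounded. We must replace the torus by a complex of bounded degree, and such a complex has bounded dimension, so it cannot contain lifts of all cells of the torus. The next example shows that a skeleton is enough.

\subsection{Two scales}

\begin{example}\label{ex:twoscales}
Let $K=T_{4,L}$. Suppose that $K'$ is a finite connected complex, $\pi:K'\to K$ is simplicial, $\operatorname{diam}\pi^{-1}(\sigma)\le\mu$ for all $\sigma\in K$, and only the $2$-skeleton lifts: there is an augmentation-preserving chain map $f:C_*(K^{(2)})\to C_*(K')$ with $f(\sigma)\in C_*(K'|_{\pi^{-1}(\sigma)})$. We claim that a tower on $V(K')$ of mesh at most $S$ with parameters $(2,r_1),(2,r_2)$, where $r_1\ge2$ and $r_2\ge2(1+\mu)$, forces $L\le3(S+2+2\mu)$.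

Take $v_1=1$ and $v_2=\mu$. As in the proof of Proposition~\ref{prop:onescale}, $K'\subseteq\Sigma_1$. Put $\Psi=f$ on $K^{(2)}$. If $\sigma$ is a $3$-simplex of $K$, then $\Psi(\partial\sigma)$ is a $2$-cycle in $\Sigma_1|_{\pi^{-1}(\sigma)}$. It need not bound in $K'$. But after one round there are only two colors, so $\Sigma_1|_{\pi^{-1}(\sigma)}$ has the homotopy type of a graph, and the cycle bounds there. Let $\Psi(\sigma)$ be a chain with that boundary. For a $4$-simplex $\sigma$, the $3$-cycle $\Psi(\partial\sigma)$ bounds in $\Sigma_1|_{\pi^{-1}(\sigma)}$ for the same reason. The new simplices are much larger than those of $K'$, but they have diameter at most $\mu$, and the second round is played at a scale that cannot cut them: $\Sigma_1|_{\pi^{-1}(\sigma)}=\Sigma_2|_{\pi^{-1}(\sigma)}$ by Lemma~\ref{lem:sigma}(a). So $\Psi$ maps $C_*(K)$ to $C_*(\Sigma_2)$. Since $H_4(\Sigma_2)=0$, Lemma~\ref{lem:torus} gives the claim.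
\end{example}

The example tells us what to build. Given $K$ and $\ell$, we want $\pi:K'\to K$ such that the degrees of $K'$ are bounded in terms of $\ell$ alone, the $\ell$-skeleton of $K$ lifts, and the preimages of simplices have diameter bounded in terms of $\ell$, the degrees of $K$ and a parameter $W$. Because the degree bound does not depend on $K$, the construction can be iterated with decreasing $\ell$, starting from a torus of any dimension. To control growth we also want balls of radius less than $W$ in $K'$ to project to balls of bounded radius in $K$.

\section{The blow-up}\label{sec:blowup}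

\subsection{Construction}

Let $K$ be a finite connected complex, and let $\ell\ge1$, $W\ge2$, $M\ge1$ be integers. A \emph{labeling} is a map $\lambda:V(K)\to\{1,\dots,M\}$ with $\lambda(v)\ne\lambda(w)$ whenever $0<d_K(v,w)\le\ell+1$. As $\ell+1\ge2$, a labeling is injective on each simplex and on the closed neighborhood of each vertex. If all degrees are at most $\delta$, with $\delta\ge2$, then a vertex has at most $\delta+\dots+\delta^{\ell+1}\le\delta(\delta^{\ell+1}-1)<\delta^{\ell+2}$ other vertices within distance $\ell+1$, so labeling the vertices greedily gives a labeling with $M=\delta^{\ell+2}$.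

A vertex of $K'$ will be a vertex $v$ of $K$ together with $\ell+1$ counters, each showing an integer in $[W,MW]$. One counter must show $W\lambda(v)$. In one step each counter moves by at most $1$, and one can pass from $v$ to a neighbor $w$ only while some counter shows $W\lambda(w)$. So few neighbors are accessible at any moment, and resetting a counter to another label takes about $W$ steps; but $\ell+1$ counters can display all labels of an $\ell$-simplex at once.

Precisely, let $Q$ be the set of multisets of $\ell+1$ integers in $[W,MW]$, written in sorted form $q=(q_0\le\dots\le q_\ell)$, and let $\rho(q,p)=\max_k|q_k-p_k|$. The \emph{blow-up} $K'=\mathcal B(K;\ell,W,M)$, for a fixed labeling $\lambda$, has as vertices the pairs $(v,q)\in V(K)\times Q$ with $W\lambda(v)\in q$. For a nonempty set $s$ of vertices let $\pi(s)$ and $q(s)$ be its sets of first and of second coordinates. Then $s$ is a simplex if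
\begin{enumerate}
\item[(i)] $\pi(s)\in K$,
\item[(ii)] every $q\in q(s)$ contains the set $W\lambda(\pi(s))$, and
\item[(iii)] $\rho(q,p)\le1$ for all $q,p\in q(s)$.
\end{enumerate}
These conditions pass to nonempty subsets and hold for single vertices. The projection $\pi$ is simplicial, and it is onto on vertices because $(v,q)$ is a vertex when all entries of $q$ equal $W\lambda(v)$. For $\tau\in K$ let $Q_\tau$ be the complex whose vertices are the $q\in Q$ containing $W\lambda(\tau)$ and whose simplices are the nonempty sets on which $\rho\le1$. The part of $K'$ over a vertex $v$ is a copy of $Q_{\{v\}}$.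

\begin{example}\label{ex:ell1}
Let $\ell=1$ and $y=W\lambda(v)$. The vertices over $v$ are the multisets $\{y,t\}$ with $t\in[W,MW]$. If $t,t'$ lie weakly on the same side of $y$, then $\rho=|t-t'|$; if $t<y<t'$, then $\rho=\max\{y-t,t'-y\}$. So $Q_{\{v\}}$ is the path $t=W,\dots,MW$, with one triangle on $t=y-1,y,y+1$ when $W<y<MW$. An edge $\{v,w\}$ of $K$ has exactly one edge of $K'$ above it, since (ii) forces both multisets to be $\{W\lambda(v),W\lambda(w)\}$. No simplex of $K'$ projects onto a triangle. Thus each vertex is replaced by a long path along which the exits to its neighbors are spread out at distinct multiples of $W$, and all degrees are at most $3$. See Figure~\ref{fig:blowup}.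
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.9cm,y=0.9cm]
\fill[gray!30] (5,0) to[bend right=60] (7,0) -- cycle;
\draw (5,0) to[bend right=60] (7,0);
\foreach \y in {0,1.3,2.6} {
  \draw (3,\y) -- (9,\y);
  \foreach \x in {3,...,9} \fill (\x,\y) circle (1.8pt);
}
\draw[very thick] (3,0) -- (6,1.3);
\draw[very thick] (9,1.3) -- (3,2.6);
\draw[very thick] (9,0) .. controls (12,1.6) and (9.5,4.4) .. (6,2.6);
\node[left] at (2.7,0) {$\lambda=2$};
\node[left] at (2.7,1.3) {$\lambda=1$};
\node[left] at (2.7,2.6) {$\lambda=3$};
\foreach \x in {3,6,9} \node at (\x,-0.95) {$t=\x$};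
\end{tikzpicture}
\caption{The blow-up with $\ell=1$, $W=3$, $M=3$ of a full $2$-simplex whose vertices have labels $\lambda=1,2,3$. Each row lies over one vertex, and the point at position $t$ in row $\lambda$ is the multiset $\{3\lambda,t\}$. The shaded region is a $2$-simplex. The three thick edges are the lifts of the three edges of the simplex. The $1$-skeleton lifts and the $2$-simplex does not: the blow-up has the homotopy type of a circle.}
\label{fig:blowup}
\end{figure}

\begin{lemma}[degree]\label{lem:degree}
All degrees in $K'$ are less than $(\ell+1)3^{\ell+1}$.
\end{lemma}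

\begin{proof}
Let $(w,p)$ equal or be adjacent to $(v,q)$. Then $w$ lies in the closed neighborhood of $v$, where $\lambda$ is injective, and $W\lambda(w)\in q$ by (ii). As $q$ has at most $\ell+1$ distinct entries, there are at most $\ell+1$ choices for $w$. The condition $\rho(p,q)\le1$ leaves at most $3^{\ell+1}$ choices for $p$. The vertex $(v,q)$ itself is among the pairs counted.
\end{proof}

\subsection{Lifting the skeleton}

To lift by acyclic carriers we need the part of $K'$ over each simplex of dimension at most $\ell$ to be acyclic. The building blocks are the $Q_\tau$. One wants to contract $Q_\tau$ by lowering the counters that are not locked to labels of $\tau$. The difficulty is that a free counter changes its position in the sorted order when it passes a locked one, as the triangle in Example~\ref{ex:ell1} shows. We therefore express $\rho\le1$ through counting functions, which do not refer to positions.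

\begin{lemma}\label{lem:Qtau}
If $\tau\in K$ and $\dim\tau\le\ell$, then $Q_\tau$ is contractible, and any two of its vertices are joined by an edge path of length at most $2MW$.
\end{lemma}

\begin{proof}
Put $\Lambda=W\lambda(\tau)$ and $\nu=\ell+1-|\Lambda|$. Since $|\Lambda|=|\tau|\le\ell+1$, we have $\nu\ge0$ and $Q_\tau\ne\emptyset$. (For $\dim\tau>\ell$ the complex $Q_\tau$ is empty.) For a multiset $q$ and $x\in\mathbb Z$ let $\beta_q(x)$ be the number of entries of $q$ that are at most $x$. For $q,q'\in Q$,
\begin{equation}\label{eq:count}
\rho(q,q')\le1\iff \beta_q(x)\le\beta_{q'}(x+1)\ \text{ and }\ \beta_{q'}(x)\le\beta_q(x+1)\ \text{ for all } x .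
\end{equation}
Indeed, if $\rho(q,q')\le1$, then $q_k\le x$ implies $q'_k\le x+1$, and symmetrically. Conversely, $x=q_k$ gives $\beta_{q'}(q_k+1)\ge\beta_q(q_k)\ge k+1$, so $q'_k\le q_k+1$, and exchanging the roles gives $q_k\le q'_k+1$.

For an integer $t\in[W,MW]$ and a vertex $q$ of $Q_\tau$, let $\gamma_t(q)$ be obtained from $q$ by keeping one copy of each element of $\Lambda$ and replacing each of the $\nu$ remaining entries $y$ by $\min\{y,t\}$. It is again a vertex of $Q_\tau$. For $x<t$ we have $\min\{y,t\}\le x$ if and only if $y\le x$, and for $x\ge t$ always $\min\{y,t\}\le x$. Hence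
\[
\beta_{\gamma_t(q)}(x)=\begin{cases}\beta_q(x), & x<t,\\ \beta_\Lambda(x)+\nu, & x\ge t,\end{cases}
\qquad\text{and always}\quad \beta_{\gamma_t(q)}(x)\le\beta_\Lambda(x)+\nu .
\]
Let $\rho(q,q')\le1$ and let $a,b\in\{t,t+1\}$ lie in $[W,MW]$. We claim that $\beta_{\gamma_a(q)}(x)\le\beta_{\gamma_b(q')}(x+1)$ for all $x$. If $x+1\ge b$, the right side is $\beta_\Lambda(x+1)+\nu\ge\beta_\Lambda(x)+\nu$, which is at least the left side. If $x+1<b$, then $x<t\le a$, and the inequality reads $\beta_q(x)\le\beta_{q'}(x+1)$, which holds by \eqref{eq:count}. The claim also applies with $(q,a)$ and $(q',b)$ exchanged, so $\rho(\gamma_a(q),\gamma_b(q'))\le1$ by \eqref{eq:count}.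

Therefore $\gamma_t(\omega)\cup\gamma_{t+1}(\omega)$ is a simplex for every simplex $\omega$ of $Q_\tau$: the maps $\gamma_t$ are simplicial and consecutive ones are contiguous. Since $\gamma_{MW}$ is the identity and $\gamma_W$ is constant, $Q_\tau$ is contractible. Consecutive terms of $\gamma_{MW}(q),\gamma_{MW-1}(q),\dots,\gamma_W(q)$ are equal or adjacent, so every vertex is within $MW$ of the constant value of $\gamma_W$.
\end{proof}

\begin{lemma}[lifting]\label{lem:lift}
For $\sigma\in K$ with $\dim\sigma\le\ell$, the complex $K'|_{\pi^{-1}(\sigma)}$ is contractible. Hence there is an augmentation-preserving chain map $f:C_*(K^{(\ell)})\to C_*(K')$ with $f(\sigma)\in C_*(K'|_{\pi^{-1}(\sigma)})$ for all $\sigma$.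
\end{lemma}

\begin{proof}
Let $\mathcal P$ be the poset of simplices $s$ of $K'$ with $\pi(s)\subseteq\sigma$, and for a nonempty $\tau\subseteq\sigma$ let $\mathcal P_\tau=\{s\in\mathcal P:\pi(s)\supseteq\tau\}$.

We first show that $\Delta(\mathcal P_\tau)$ is contractible, by deforming each $s$ to a product. For $s\in\mathcal P_\tau$ put $s'=s\cup(\tau\times q(s))$ and $s''=\tau\times q(s)$. Every $q\in q(s)$ contains $W\lambda(\pi(s))\supseteq W\lambda(\tau)$, so the elements of $\tau\times q(s)$ are vertices of $K'$. Moreover $\pi(s')=\pi(s)$, $\pi(s'')=\tau$ and $q(s')=q(s'')=q(s)$, so (i)--(iii) hold for $s'$ and $s''$, and both lie in $\mathcal P_\tau$. The maps $s\mapsto s'$ and $s\mapsto s''$ are order preserving and $s\subseteq s'\supseteq s''$, so the identity of $\mathcal P_\tau$ is homotopic to $s\mapsto s''$. This last map is a retraction onto the subposet $\{\tau\times\omega:\omega\in Q_\tau\}$, which is isomorphic to the poset of simplices of $Q_\tau$. So $\Delta(\mathcal P_\tau)$ is homotopy equivalent to $Q_\tau$, which is contractible by Lemma~\ref{lem:Qtau}.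

The subcomplexes $\Delta(\mathcal P_{\{v\}})$, $v\in\sigma$, cover $\Delta(\mathcal P)$, because a chain $s_0\subset\dots\subset s_k$ lies in $\mathcal P_{\{v\}}$ for any $v\in\pi(s_0)$. The intersection of those with $v\in\tau$ is $\Delta(\mathcal P_\tau)$, which is contractible and in particular nonempty. So the nerve is $\langle\sigma\rangle$, and $\Delta(\mathcal P)$ is contractible by the nerve lemma. (Alternatively, apply Quillen's fiber lemma \cite[Prop.~1.6]{Q} to $s\mapsto\pi(s)$.) Since $\Delta(\mathcal P)$ is the barycentric subdivision of $K'|_{\pi^{-1}(\sigma)}$, the first claim follows. These complexes increase with $\sigma$, so acyclic carriers give $f$.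
\end{proof}

\subsection{Distances and balls}

\begin{lemma}[metric]\label{lem:metric}
Put $\mu=5MW$, and let $x,y\in V(K')$.
\begin{enumerate}
\item[(a)] $K'$ is connected, and if $k\ge1$ is an integer with $d_K(\pi x,\pi y)\le k$, then $d_{K'}(x,y)\le k\mu$.
\item[(b)] $d_K(\pi x,\pi y)\le\min\{d_{K'}(x,y),\ \ell\lceil d_{K'}(x,y)/(W-1)\rceil\}$.
\item[(c)] For integers $r\ge1$, $\ b_{K'}(r)\le(2r+1)^{\ell+1}\,b_K\big(\min\{r,\ \ell\lceil r/(W-1)\rceil\}\big)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:Qtau} with $\tau=\{v\}$, two points over the same vertex $v$ are at distance at most $2MW\le\mu$. If $v,w$ are adjacent, choose a vertex $p$ of $Q_{\{v,w\}}$, which is nonempty because $\ell\ge1$. Then $(v,p)$ and $(w,p)$ are adjacent, so any point over $v$ and any point over $w$ are at distance at most $4MW+1\le\mu$. Concatenate along a shortest path in $K$.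

(b) The first bound holds because $\pi$ is simplicial. For the second, cut a shortest path into $\lceil d_{K'}(x,y)/(W-1)\rceil$ subpaths of length at most $W-1$; it suffices to show that an edge path $(v_0,q^0),\dots,(v_r,q^r)$ with $r\le W-1$ has $d_K(v_0,v_r)\le\ell$. Each of the $\ell+1$ sorted coordinates changes by at most $1$ per step, so along the path it stays in an interval of length at most $W-1$, which contains at most one multiple of $W$. Since $W\lambda(v_j)\in q^j$, the labels $\lambda(v_j)$ take at most $\ell+1$ values. Few labels do not yet mean few vertices, since distant vertices may share a label; this is where the separation $\ell+1$ in the definition of a labeling enters. Consecutive $v_j$ are equal or adjacent. If the walk visited $\ell+2$ distinct vertices, the first $\ell+2$ of them would span a connected subgraph, so they would be pairwise at distance at most $\ell+1$ and have $\ell+2$ distinct labels. So the walk visits at most $\ell+1$ vertices, and $d_K(v_0,v_r)\le\ell$.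

(c) If $(w,p)\in B((v,q);r)$, then $\rho(p,q)\le r$, which leaves at most $(2r+1)^{\ell+1}$ choices for $p$, and (b) bounds the choices for $w$.
\end{proof}

\section{The graph, its growth, and property A}\label{sec:graph}

\subsection{Constants}

For $i\ge1$ put
\[
\ell_i=2^i,\qquad \delta_i=(\ell_i+1)3^{\ell_i+1},\qquad M_i=\delta_{i+1}^{\ell_i+2},\qquad E_i=\sum_{j\le i}(\ell_j+1),
\]
and $g_i(r)=\delta_{i+1}^{\ell_i+1}(2r+1)^{E_i}$. Here $\ell_i$ is the dimension lifted at stage $i$, $\delta_i$ the resulting degree bound, $M_i$ the number of labels, and $g_i$ will bound balls of radius less than $W_i$. A polynomial of degree $E$ is at most $r^{E+1}$ for large $r$, and $r^{E+1}\le\varphi(r)$ for large $r$ by the hypothesis on $\varphi$. As the polynomials $g_i$ do not involve any $W_j$, we can choose integers $2\le W_1<W_2<\cdots$ with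
\begin{equation}\label{eq:W}
g_{i+1}(r)+4r+1\le\varphi(r)\qquad\text{for all integers } r\ge W_i .
\end{equation}
The degrees $E_i$ are unbounded, and this is where superpolynomial growth of $\varphi$ is used. Put
\[
\mu_i=5M_iW_i,\qquad u_1=1,\qquad u_i=\mu_1\mu_2\cdots\mu_{i-1}.
\]
Taking the $W_i$ large slows the growth, at the price of making the scales $u_i$ large. That price is harmless, because in the decomposition game we are the ones who name the scales. What matters is that the $u_i$ do not depend on the parameters $N,L$ below: the scales must be named before the number of rounds and the mesh are known.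

\subsection{The finite pieces}

Let $N\ge2$, $L\ge3$ and $D=2^{N-1}$. Put $K_N=T_{D,L}$. Its degrees are less than $2^{D+1}\le3^{\ell_N+1}\le\delta_N$. For $i=N-1,\dots,1$ put
\[
K_i=\mathcal B(K_{i+1};\ell_i,W_i,M_i),\qquad \pi_i:V(K_i)\to V(K_{i+1}).
\]
By Lemma~\ref{lem:degree} the degrees in $K_i$ are less than $\delta_i$ for $i<N$. So at every stage $K_{i+1}$ is a finite connected complex with degrees at most $\delta_{i+1}$, and a labeling with $M_i$ labels exists; we fix one. Let $X_{N,L}=V(K_1)$ with the metric $d_{K_1}$. It is a finite connected graph with degrees at most $\delta_1-1=3\cdot3^3-1=80$.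

Let $\varpi_1$ be the identity and $\varpi_i=\pi_{i-1}\circ\dots\circ\pi_1:X_{N,L}\to V(K_i)$. These maps are onto and $1$-Lipschitz. For $\sigma\in K_i$ let $F_i(\sigma)=\varpi_i^{-1}(\sigma)\subseteq X_{N,L}$. Two points of $F_i(\sigma)$ have images at distance at most $1$ in $K_i$, hence at most $\mu_{i-1}$ in $K_{i-1}$, at most $\mu_{i-1}\mu_{i-2}$ in $K_{i-2}$, and so on by Lemma~\ref{lem:metric}(a). Thus
\begin{equation}\label{eq:fiber}
\operatorname{diam}F_i(\sigma)\le u_i\qquad(\sigma\in K_i,\ 1\le i\le N).
\end{equation}

\subsection{The graph}

Enumerate the graphs $X_{N,L}$ ($N\ge2$, $L\ge3$) as $X_1,X_2,\dots$. Take a ray with vertices $0,1,2,\dots$ and integers $0=n_1<n_2<\cdots$ with $n_{k+1}-n_k\ge|X_1|+\dots+|X_k|$. Join the ray vertex $n_k$ by an edge to one chosen vertex $x_k$ of $X_k$, and let $\Gamma$ be the resulting connected graph. Since $X_k$ is attached by a single edge, a shortest path between two points of $X_k$ stays in $X_k$ and a shortest path between two ray vertices stays in the ray; so each $X_k$ and the ray are isometrically embedded. Degrees in $\Gamma$ are at most $81$, so $\Gamma$ has bounded geometry. The spacing of the $n_k$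 ensures that a ball sees at most one piece that is large compared with its radius.

\begin{lemma}\label{lem:growth}
$b_\Gamma(r)\le\varphi(r)$ for all integers $r\ge W_1$.
\end{lemma}

\begin{proof}
Let $r\ge W_1$ and let $i$ be minimal with $r\le W_i-1$; so $i\ge2$ and $r\ge W_{i-1}$. We first show that $b_X(r)\le g_i(r)$ for $X=X_{N,L}$. The stages below $i$ each contribute a polynomial factor, and stage $i$ shrinks the radius to $\ell_i$, so the higher stages are not seen.

If $i<N$, apply Lemma~\ref{lem:metric}(c) at stages $1,\dots,i-1$ with the radius $r$, and at stage $i$ with $\lceil r/(W_i-1)\rceil=1$: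
\[
b_X(r)\le(2r+1)^{E_{i-1}}b_{K_i}(r)\le(2r+1)^{E_i}b_{K_{i+1}}(\ell_i)\le(2r+1)^{E_i}\delta_{i+1}^{\ell_i+1}=g_i(r),
\]
using $1+\delta+\dots+\delta^{\ell}\le\delta^{\ell+1}$ for $\delta\ge2$. If $i\ge N$, apply Lemma~\ref{lem:metric}(c) at all stages with the radius $r$, then Lemma~\ref{lem:freudenthal} and $D\le\ell_N+1$:
\[
b_X(r)\le(2r+1)^{E_{N-1}}b_{K_N}(r)\le(2r+1)^{E_{N-1}+D}\le(2r+1)^{E_N}\le g_i(r).
\]

Now consider a ball $B=B_\Gamma(x;r)$. Its ray vertices are pairwise within $2r$, so there are at most $2r+1$ of them. It contains at most $g_i(r)$ points of each $X_k$: they lie in the $r$-ball of $X_k$ about $x$ if $x\in X_k$, and about $x_k$ otherwise. If $B$ meets more than one $X_k$, let $l$ be the largest such index. Then $B$ contains two points at distance at least $n_l-n_{l-1}\ge\sum_{k<l}|X_k|$, so $\sum_{k<l}|X_k|\le2r$. In all cases $|B|\le(2r+1)+g_i(r)+2r\le\varphi(r)$, by \eqref{eq:W} with index $i-1$.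
\end{proof}

\subsection{Slow growth implies property A}

Balls are not good windows uniformly in the center. Exponentially decaying weights are better: the weight $e^{-\kappa d(x,z)}$ changes by a factor close to $1$ when $x$ moves a bounded distance, and slow growth concentrates its mass in a ball of uniform radius. It remains to truncate and round.

\begin{lemma}\label{lem:propA}
Let $\Gamma$ be a connected graph of bounded degree with $\sum_{j\ge1}b_\Gamma(j)e^{-\kappa j}<\infty$ for every $\kappa>0$. Then $\Gamma$ has property A. This applies if $b_\Gamma(j)\le e^{\sqrt j}$ for all large $j$.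
\end{lemma}

\begin{proof}
The last sentence holds because $\sqrt j-\kappa j\le-\kappa j/2$ for large $j$. Given $R,\epsilon>0$, choose $\eta\in(0,\frac1{20})$ with $\frac{10\eta}{1-10\eta}<\epsilon$ and $\kappa>0$ with $e^{\kappa R}-1\le\eta$. Let $a_x(z)=e^{-\kappa d(x,z)}$. Then $1\le\|a_x\|_1<\infty$, and $\sum_{d(x,z)>S}a_x(z)\le\sum_{j>S}b_\Gamma(j)e^{-\kappa j}$ for all $x$. Fix an integer $S\ge1$ that makes the right side at most $\eta$, and an integer $m\ge b_\Gamma(S)/\eta$. Put $n_x(z)=\lceil m\,a_x(z)\rceil$ if $d(x,z)\le S$ and $n_x(z)=0$ otherwise, and let
\[
A_x=\{(z,k):1\le k\le n_x(z)\}\subseteq B(x;S)\times\mathbb N ,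
\]
a finite nonempty set. Rounding costs at most $1$ at each point of $B(x;S)$ and truncation costs at most $m\eta$, so $\|n_x-ma_x\|_1\le b_\Gamma(S)+m\eta\le2m\eta$.

Let $d(x,y)\le R$. Then $a_y(z)=e^{\xi}a_x(z)$ with $|\xi|\le\kappa R$, and $|e^\xi-1|\le e^{\kappa R}-1\le\eta$, so $\|a_x-a_y\|_1\le\eta\|a_x\|_1$. Hence
\[
|A_x\,\triangle\,A_y|=\|n_x-n_y\|_1\le4m\eta+m\eta\|a_x\|_1\le5\eta m\|a_x\|_1 .
\]
Also $|A_x|\ge m(\|a_x\|_1-\eta)\ge\frac12m\|a_x\|_1$. So $|A_x\,\triangle\,A_y|\le10\eta|A_x|$ and $|A_x\cap A_y|\ge(1-10\eta)|A_x|>0$, and the ratio is at most $\frac{10\eta}{1-10\eta}<\epsilon$.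
\end{proof}

\section{The obstruction at many scales}\label{sec:obstruction}

We now run the argument of Example~\ref{ex:twoscales} along the whole sequence $K_1\to\dots\to K_N$. Round $k$ of the tower is matched with a stage $i_k$ whose lifting dimension $2^{i_k}$ is at least the number $c_k$ of color words, and it is played at the scale $u_{i_k}$ of that stage. A reader interested only in FDC may take $m_k=2$, $i_k=k$ and $N=n+1$.

\begin{proposition}\label{prop:obstruction}
Let $n\ge1$, $m_1,\dots,m_n\ge1$ and $1\le i_1<\dots<i_n<N$, with $2^{i_k}\ge c_k=m_1\cdots m_k$ for $1\le k\le n$. Put $e_k=u_{i_1}+\dots+u_{i_k}$. If $X=X_{N,L}$ carries a tower of mesh at most $S$ with parameters $(m_k,r_k)_{1\le k\le n}$, where $r_k\ge2e_k$, then $L\le3(S+2e_n)$.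
\end{proposition}

\begin{proof}
Put $i_{n+1}=N$ and form the complexes $\Sigma_0\supseteq\dots\supseteq\Sigma_n$ with $v_k=u_{i_k}$. For $k=1,\dots,n+1$ we construct augmentation-preserving chain maps
\begin{equation}\label{eq:Psi}
\Psi_k:C_*(K_{i_k})\to C_*(\Sigma_{k-1}),\qquad \Psi_k(\sigma)\in C_*\big(\Sigma_{k-1}|_{F_{i_k}(\sigma)}\big)\ \text{ for all }\sigma\in K_{i_k}.
\end{equation}
Note that $\Psi_k$ is defined on all of $K_{i_k}$, not only on a skeleton.

\emph{The map $\Psi_1$.} Choose $\theta(v)\in\varpi_{i_1}^{-1}(v)$ for each vertex $v$ of $K_{i_1}$. Since $\Sigma_0=\langle X\rangle$, the map $\theta$ is simplicial, and $\theta(\sigma)\subseteq F_{i_1}(\sigma)$. Let $\Psi_1=\theta_\#$.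

\emph{From $\Psi_k$ to $\Psi_{k+1}$, for $1\le k\le n$.} Write $i=i_k$ and $i'=i_{k+1}$. There are three steps.

First, round $k$ does not cut the image of $\Psi_k$. By \eqref{eq:fiber}, $\operatorname{diam}F_i(\tau)\le u_i=v_k$ for $\tau\in K_i$, so Lemma~\ref{lem:sigma}(a) and \eqref{eq:Psi} give $\Psi_k(\tau)\in C_*(\Sigma_k|_{F_i(\tau)})$.

Second, the $\ell_i$-skeleton of $K_{i'}$ lifts to $K_i$. For $i\le j<i'$ let $f_j:C_*(K_{j+1}^{(\ell_j)})\to C_*(K_j)$ be the map of Lemma~\ref{lem:lift}. Chain maps preserve degree, chains of degree at most $\ell_i$ lie in the $\ell_i$-skeleton, and $\ell_i\le\ell_j$; so the composite $f=f_i\circ f_{i+1}\circ\dots\circ f_{i'-1}$ is defined on $C_*(K_{i'}^{(\ell_i)})$. Every simplex $\tau$ occurring in $f(\sigma)$ satisfies $\pi_{i'-1}\circ\dots\circ\pi_i(\tau)\subseteq\sigma$, and therefore $F_i(\tau)\subseteq F_{i'}(\sigma)$. On simplices of dimension at most $\ell_i$ put $\Psi_{k+1}=\Psi_k\circ f$. This is an augmentation-preserving chain map on the $\ell_i$-skeleton, and $\Psi_{k+1}(\sigma)\in C_*(\Sigma_k|_{F_{i'}(\sigma)})$ by the first step.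

Third, the higher simplices are filled in $\Sigma_k$, by induction on dimension. Let $\dim\sigma=j>\ell_i$, and suppose that $\Psi_{k+1}$ is a chain map on the $(j-1)$-skeleton satisfying \eqref{eq:Psi}. Then $\partial\Psi_{k+1}(\partial\sigma)=\Psi_{k+1}(\partial\partial\sigma)=0$, and the sets $F_{i'}$ of the faces of $\sigma$ lie in $F_{i'}(\sigma)$. So $\Psi_{k+1}(\partial\sigma)$ is a cycle in $\Sigma_k|_{F_{i'}(\sigma)}$ of degree $j-1\ge\ell_i=2^{i_k}\ge c_k$. By Lemma~\ref{lem:sigma}(b) it is the boundary of a $j$-chain in $\Sigma_k|_{F_{i'}(\sigma)}$, and we let $\Psi_{k+1}(\sigma)$ be such a chain. The hypothesis $2^{i_k}\ge c_k$ says exactly that lifting reaches the degree from which filling is possible.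

\emph{Conclusion.} The map $\Psi_{n+1}:C_*(T_{D,L})\to C_*(\Sigma_n)$ satisfies $\Psi_{n+1}(\sigma)\in C_*(\Sigma_n|_{\varpi_N^{-1}(\sigma)})$. As $i_n<N$, we have $D=2^{N-1}\ge2^{i_n}\ge c_n$, so $H_D(\Sigma_n)=0$ by Lemma~\ref{lem:sigma}(b) with $B=X$. The simplices of $\Sigma_n$ have diameter at most $S'=S+2e_n$ by Lemma~\ref{lem:sigma}(c), $S'\ge2$, and $\varpi_N$ is $1$-Lipschitz. Lemma~\ref{lem:torus} gives $L\le3S'$.
\end{proof}

\section{Proof of the main theorems}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $\Gamma$ be the graph of Section~\ref{sec:graph}. It is connected with degrees at most $81$. Part (1) follows from Lemmas~\ref{lem:growth} and~\ref{lem:propA}, since $\varphi(r)\le e^{\sqrt r}$.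

We name the scales. For a sequence $(m_1,\dots,m_k)$ of positive integers put $i_0=0$, let $i_j$ ($1\le j\le k$) be the least integer greater than $i_{j-1}$ with $2^{i_j}\ge m_1\cdots m_j$, and put
\[
e_k=u_{i_1}+\dots+u_{i_k},\qquad r(m_1,\dots,m_k)=2e_k .
\]
Since $i_j$ depends only on $m_1,\dots,m_j$, the notation is consistent when the sequence is extended.

\emph{Claim: $\{\Gamma\}$ has no chain with parameters $(m_k,r(m_1,\dots,m_k))_{1\le k\le n}$, for any $n$ and $m_1,\dots,m_n$.} Suppose it has one, and let $S$ bound the diameters of the members of the last family. As $\Gamma$ is unbounded, $n\ge1$. Let $N=i_n+1\ge2$ and choose an integer $L>3(S+2e_n)$; then $L\ge3$. The graph $X_{N,L}$ is isometrically embedded in $\Gamma$, so by Lemma~\ref{lem:chaintower} it carries a tower of mesh at most $S$ with parameters $(m_k,2e_k)$. Proposition~\ref{prop:obstruction} gives $L\le3(S+2e_n)$, a contradiction.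

If all $m_k$ equal $2$, then $i_k=k$ by induction, and the scales form the increasing sequence $R_k=2(u_1+\dots+u_k)$. The claim says that $\Gamma$ fails straight FDC for this sequence. By Lemma~\ref{lem:unwind}(b) and (c), $\Gamma$ fails FDC and asymptotic property C. This is part (2). Part (3) follows from the claim and Lemma~\ref{lem:unwind}(a).
\end{proof}

Theorem~\ref{thm:A} follows by taking $\varphi(r)=e^{\sqrt r}$, and the question of the introduction has a negative answer.

\begin{remark}\label{rem:poly}
This remark relies on the literature and is not used above. A space has finite asymptotic dimension if there is an $n$ such that for every $r$ it is covered by $n+1$ bounded families with pairwise $r$-disjoint members. Graphs of uniformly polynomial growth have finite asymptotic dimension, by Bonamy, Bousquet, Esperet, Groenland, Liu, Pirot and Scott \cite{BBEGLPS}, refined by Papasoglu \cite{P}, and bounded geometry spaces of finite asymptotic dimension have FDC \cite{GTY}. So the superpolynomial growth hypothesis on $\varphi$ in Theorem~\ref{thm:B} cannot be replaced by a polynomial bound.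
\end{remark}

\begin{thebibliography}{9}

\bibitem{BBEGLPS}
Bonamy, Bousquet, Esperet, Groenland, Liu, Pirot and Scott (finite asymptotic dimension of graphs of uniformly polynomial growth).

\bibitem{GTY}
Guentner, Tessera and Yu (finite decomposition complexity).

\bibitem{P}
Papasoglu, \emph{Polynomial growth and asymptotic dimension}.

\bibitem{Q}
Quillen, Adv. Math. 28 (1978).

\bibitem{WW}
Stuart White and Rufus Willett, \emph{Cartan subalgebras in uniform Roe algebras}, arXiv:1808.04410 (2018).

\end{thebibliography}
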